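# Two operators modulo 2 and the zinbiel words of multiple zeta values

## 1. Two operators over $\mathbb F_2$ that write free words

Work in the free associative algebra $\mathbb F_2\langle e_0,e_1\rangle$, graded by degree; we call the degree *weight*. Put
$$X_j=\mathrm{ad}(e_0)^j(e_1)\qquad (j\ge 0),$$
so $X_0=e_1$, $X_1=[e_0,e_1]$, $X_2=[e_0,[e_0,e_1]]$, and $X_j$ has weight $j+1$. Let $A_X$ be the subalgebra generated by all $X_j$, and let $\mathfrak K$ be the two-sided ideal of $A_X$ generated by $X_0$; it is spanned by the monomials in the $X_j$ that contain $X_0$. Fix $\beta\in\mathbb F_2$ and set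
$$\psi_2=X_1,\qquad \psi_3=X_2+\beta[X_0,X_1],$$
of weights 2 and 3. For $\psi\in A_X$ let $D_\psi$ be the derivation of $\mathbb F_2\langle e_0,e_1\rangle$ with $D_\psi(e_0)=0$ and $D_\psi(e_1)=[\psi,e_1]$, and put
$$B_\psi(g)=D_\psi(g)+g\psi .$$

The proof turns on the two operators $B_{\psi_2}$ and $B_{\psi_3}$. They raise the weight by 2 and by 3. For a word $w=i_1\cdots i_k$ in the letters $2,3$ define
$$\ell_w=B_{\psi_{i_1}}\cdots B_{\psi_{i_k}}(1),\qquad |w|=i_1+\dots+i_k ,$$
which is homogeneous of weight $|w|$. Here are the first ones: $\ell_2=X_1$ and $\ell_3=X_2+\beta[X_0,X_1]$. Next, $D_{X_1}(X_1)=\mathrm{ad}(e_0)[X_1,X_0]=[X_2,X_0]+[X_1,X_1]=[X_2,X_0]$, so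
$$\ell_{22}=X_1X_1+[X_2,X_0].$$
For $\beta=0$, $D_{X_1}(X_2)=\mathrm{ad}(e_0)^2[X_1,X_0]=[X_3,X_0]+2[X_2,X_1]+[X_1,X_2]$, where the middle term is zero over $\mathbb F_2$, and hence
$$\ell_{23}=[X_3,X_0]+[X_1,X_2]+X_2X_1=X_1X_2+[X_3,X_0].$$
Modulo $\mathfrak K$ these are $X_1$, $X_2$, $X_1X_1$, $X_1X_2$: the operators seem to write the word $w$ in free letters $X_1$ (for $2$) and $X_2$ (for $3$). Over $\mathbb Z$ the same computation would give $2X_2X_1-X_1X_2$ in place of $X_1X_2$, so characteristic 2 matters.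

**Lemma 1.** For every word $w=i_1\cdots i_k$ in $2,3$ we have $\ell_w\in A_X$ and $\ell_w\equiv X_{i_1-1}\cdots X_{i_k-1}\bmod \mathfrak K$.

*Proof.* Let $\psi$ be $\psi_2$ or $\psi_3$. Since $D_\psi(e_0)=0$, the derivation $D_\psi$ commutes with $\mathrm{ad}(e_0)$, and by the Leibniz rule
$$D_\psi(X_j)=\mathrm{ad}(e_0)^j[\psi,X_0]=\sum_{i=0}^j\binom ji\big[\mathrm{ad}(e_0)^{j-i}\psi,\,X_i\big].$$
As $\mathrm{ad}(e_0)X_i=X_{i+1}$, the derivation $\mathrm{ad}(e_0)$ preserves $A_X$; so every $D_\psi(X_j)$ is in $A_X$, and $D_\psi$ preserves $A_X$. It preserves $\mathfrak K$ because $D_\psi(X_0)=[\psi,X_0]\in\mathfrak K$. Modulo $\mathfrak K$ the terms with $i=0$ disappear, so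
$$D_\psi X_1\equiv[\psi,X_1],\qquad D_\psi X_2\equiv[\psi,X_2]+2[\mathrm{ad}(e_0)\psi,X_1]=[\psi,X_2],$$
the last equality because we are over $\mathbb F_2$. The maps $D_\psi$ and $[\psi,\cdot\,]$, followed by $A_X\to A_X/\mathfrak K$, are derivations that agree on $X_1$ and $X_2$. So $D_\psi h\equiv[\psi,h]\bmod\mathfrak K$ for every $h$ in the subalgebra generated by $X_1,X_2$.

Now let $g=h+\kappa$ with such an $h$ and with $\kappa\in\mathfrak K$. Then $D_\psi\kappa\in\mathfrak K$ and $\kappa\psi\in\mathfrak K$, so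
$$B_\psi(g)\equiv[\psi,h]+h\psi=\psi h\equiv\bar\psi\,h\bmod\mathfrak K,\qquad \bar\psi_2=X_1,\quad\bar\psi_3=X_2 .$$
Induction on $k$, starting from $g=1$, gives the lemma. $\square$

So, modulo $\mathfrak K$, the operators are left multiplication by two free letters of weights $2$ and $3$. The purpose of all this is a statement about multiple zeta values. The algebra of motivic multiple zeta values has, in weight $n$, as many dimensions as there are words in $2,3$ of weight $n$. There is a combinatorially defined algebra of formal iterated integrals, also with a basis indexed by such words, and it maps to the motivic multiple zeta values. We shall prove that the map is an isomorphism. The elements $\ell_w$ will be the reductions modulo 2 of linear forms that kill all motivic relations and detect the basis. The operators $B_{\psi_2},B_{\psi_3}$ arise as the leading terms modulo 2 of two elements of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ acting on the straight path from $0$ to $1$.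

## 2. Half-shuffles, the algebras $C_{u,v}$, and the conjecture

Let $T=\mathbb Q\langle 0,1\rangle$ be the space spanned by words in the letters $0,1$. It is a commutative algebra for the shuffle product, which we write $\sqcup$, and is graded by the length of words, called the weight. Let $\mathsf A_{1,0}\subset T$ be spanned by the empty word $\emptyset$ and the words that begin with $1$ and end with $0$. A word $\varepsilon_1\cdots\varepsilon_k$ of $\mathsf A_{1,0}$ stands for the formal iterated integral
$$I(\varepsilon_1,\dots,\varepsilon_k)=\int_{0<t_1<\dots<t_k<1}\omega_{\varepsilon_1}(t_1)\cdots\omega_{\varepsilon_k}(t_k),\qquad \omega_0=\frac{dt}t,\quad\omega_1=\frac{dt}{1-t}.$$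

**Definition (half-shuffle).** For a letter $\varepsilon$ and words $w,w'$ put $(\varepsilon w)\prec w'=\varepsilon\,(w\sqcup w')$.

This keeps $\mathsf A_{1,0}$ stable. For instance $10\prec 10=1(0\sqcup 10)=1010+2\cdot1100$. Symmetrizing, $x\prec y+y\prec x=x\sqcup y$, because the first letter of a shuffle comes from one word or the other. Moreover
$$(x\prec y)\prec z=x\prec(y\sqcup z), \tag{1}$$
since for $x=\varepsilon w$ both sides are $\varepsilon(w\sqcup y\sqcup z)$. An algebra with a product satisfying (1), where $\sqcup$ is the symmetrization, is called *zinbiel*.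

Let $\Pi:\mathsf A_{1,0}\to\mathsf A_{\mathsf{MZV}}$ be the surjective map onto the algebra of motivic multiple zeta values; its kernel consists of all motivic relations. Write $\zeta(k_1,\dots,k_r)=\Pi(I(1,0^{k_1-1},\dots,1,0^{k_r-1}))$. With our ordering $t_1<\dots<t_k$ one has $\zeta(2)=\Pi(10)$, $\zeta(3)=\Pi(100)$, $\zeta(1,2)=\Pi(110)$. By Brown, $\mathsf A_{\mathsf{MZV}}$ is graded by weight with Hilbert series $\sum d_nx^n=1/(1-x^2-x^3)$. Expanding the geometric series, $d_n$ is the number of words $w$ in $2,3$ with $|w|=n$.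

For $(u,v)\neq(0,0)$ let
$$z_2=10,\qquad z_3=u\cdot100+v\cdot110,$$
and let $C_{u,v}$ be the zinbiel subalgebra of $\mathsf A_{1,0}$ generated by $z_2,z_3$, together with the scalars. For a word $w=i_1\cdots i_k$ in $2,3$ put
$$c_w^{u,v}=z_{i_1}\prec(z_{i_2}\prec(\cdots\prec z_{i_k})),\quad c^{u,v}_\emptyset=\emptyset,\qquad c_w=c_w^{1,0},$$
and let $b(w)$ be the number of letters $3$ in $w$.

The $c^{u,v}_w$ with $|w|=n$ span the weight-$n$ part of $C_{u,v}$. To see this we check, by induction on the total number of letters, that their span is closed under $\prec$ and $\sqcup$: for $w=iw_1$, (1) gives $c_w\prec c_{w'}=z_i\prec(c_{w_1}\sqcup c_{w'})$ (superscripts omitted); by induction $c_{w_1}\sqcup c_{w'}$ is a combination of elements $c_{w''}$, and $z_i\prec c_{w''}=c_{iw''}$. Since $C_{u,v}$ is free as a zinbiel algebra on $z_2,z_3$ with Hilbert series $1/(1-x^2-x^3)$, its weight-$n$ part has dimension $d_n$ and these $d_n$ elements are a basis. The same spanning argument holds over any field $K\supseteq\mathbb Q$.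

The question, posed by F. Chapoton in "Zinbiel algebras and multiple zeta values" (arXiv:2109.00241, 2021), concerns $v=1-u$ with $u$ a formal parameter.

**Conjecture.** The morphism $\Pi$ from $C_{u,1-u}$ to $\mathsf A_{\mathsf{MZV}}$ is generically an isomorphism of commutative algebras.

"Generically" means: after extending scalars to $\mathbb Q(u)$, $\Pi$ is an isomorphism; equivalently, in each weight $n$ it is bijective for all but finitely many $u$. The answer is yes, and more is true. Let $\mathbb Z_{(2)}=\{a/b: b\text{ odd}\}$, and let $\mathcal Z_n\subset\mathsf A_{\mathsf{MZV}}$ be the $\mathbb Z_{(2)}$-span of the $\Pi(W)$, $W$ a word of weight $n$ in $\mathsf A_{1,0}$.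

**Theorem A.** $\Pi:C_{1,0}\to\mathsf A_{\mathsf{MZV}}$ is an isomorphism. Moreover, for every $n$, $\{\Pi(c_w)\}_{|w|=n}$ is a $\mathbb Z_{(2)}$-basis of $\mathcal Z_n$.

**Theorem B.**

1. For each $n$, the determinant $D_n(u,v)$ of $(\Pi(c_w^{u,v}))_{|w|=n}$ in the basis $(\Pi(c_w))_{|w|=n}$ is a homogeneous polynomial in $\mathbb Z_{(2)}[u,v]$ of degree $B_n=\sum_{|w|=n}b(w)$, and its coefficient of $u^{B_n}$ is $1$. Hence $D_n(u,1-u)\in\mathbb Q[u]$ is non-zero (it is $1$ at $u=1$), and the conjecture holds.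
2. If $K\supseteq\mathbb Q$ is a field with an absolute value extending $|\cdot|_2$, and $u,v\in K$ satisfy $|v|<|u|$, then $\Pi_K:C_{u,v}\to\mathsf A_{\mathsf{MZV}}\otimes K$ is an isomorphism. In particular this holds for $v=1-u$ and every rational $u$ with odd numerator and odd denominator.
3. For $u,v\in\mathbb Z_{(2)}$, $\Pi$ maps the $\mathbb Z_{(2)}$-span of the $c_w^{u,v}$ isomorphically onto $\bigoplus_n\mathcal Z_n$ if and only if $u$ is odd and $v$ is even, i.e. $u\in\mathbb Z_{(2)}^\times$ and $v\in2\mathbb Z_{(2)}$.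
4. $D_3=u+v$ and $D_5=(u+v)(u+6v)$. So $u=6/5$, $v=-1/5$ is exceptional (weight 5), and "generically" cannot be dropped. The condition $|v|<|u|$ in part 2 cannot be relaxed to $|v|\le|u|$, since $(u,v)=(1,-1)$ fails in weight 3.

Once Theorem A is known the conjecture costs one line: a polynomial in $u$ that is non-zero at $u=1$ has finitely many zeros. So nearly all the work is at $(u,v)=(1,0)$, where $z_3=100$.

## 3. Weights two to five, and the exceptional point $u=6/5$

In weight 2 we have $c_2=10\mapsto\zeta(2)$, which is non-zero because the integral it represents is positive; so $D_2=1$. In weight 4 the only word is $22$, and $c_{22}\sqcup$-symmetrization gives $2\,c_{22}=z_2\prec z_2+z_2\prec z_2=z_2\sqcup z_2$, so $c_{22}\mapsto\frac12\zeta(2)^2\ne0$ and $D_4=1$.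

In weight 3 use duality, the relation that comes from $t\mapsto1-t$: reverse a word and exchange $0$ and $1$. It turns $110$ into $100$, so $\zeta(1,2)=\zeta(3)$, and $\Pi(z_3)=(u+v)\zeta(3)$. Since $\Pi(c_3)=\zeta(3)$,
$$D_3=u+v .$$

Weight 5 is the first case with two words, $23$ and $32$. We use explicit relations which hold motivically: the regularized double shuffle relations (motivic by Soudères, *Motivic double shuffle*, 2010) and duality. Let $Q=\zeta(2)\zeta(3)$.

* Stuffle: $Q=\zeta(2,3)+\zeta(3,2)+\zeta(5)$.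
* Shuffle: $10\sqcup100=1(0\sqcup100)+1(10\sqcup00)$. Here $0\sqcup100=0100+3\cdot1000$ and $10\sqcup00=3\cdot1000+2\cdot0100+0010$. So $Q=\zeta(3,2)+3\zeta(2,3)+6\zeta(1,4)$.
* Regularized double shuffle for $\zeta(1)\cdot\zeta(4)$: compare the stuffle $\zeta(1,4)+\zeta(4,1)+\zeta(5)$ with the shuffle $1\sqcup1000=2\cdot11000+10100+10010+10001$, that is, $2\zeta(1,4)+\zeta(2,3)+\zeta(3,2)+\zeta(4,1)$. This gives $\zeta(1,4)+\zeta(2,3)+\zeta(3,2)=\zeta(5)$.

The first and third relations give $\zeta(1,4)=\zeta(5)-(Q-\zeta(5))$; inserting this in the second gives $2\zeta(2,3)=6Q-11\zeta(5)$. Hence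
$$\zeta(1,4)=2\zeta(5)-Q,\qquad \zeta(2,3)=3Q-\tfrac{11}2\zeta(5),\qquad \zeta(3,2)=\tfrac92\zeta(5)-2Q .$$
Now compute, using duality $10110\to10010$, $11010\to10100$, $11100\to11000$ in the second line:
$$10\prec100=1(0\sqcup100)=10100+3\cdot11000\ \mapsto\ \zeta(2,3)+3\zeta(1,4)=\tfrac12\zeta(5),$$
$$10\prec110=1(0\sqcup110)=10110+11010+2\cdot11100\ \mapsto\ \zeta(3,2)+\zeta(2,3)+2\zeta(1,4)=3\zeta(5)-Q .$$
Put $E_1=\Pi(c_{23})=\frac12\zeta(5)$. As $c_{23}+c_{32}=10\sqcup100$, we have $E_2:=\Pi(c_{32})=Q-\frac12\zeta(5)$. Here Theorem A can be seen by hand. The eight words $1{*}{*}{*}0$ of weight 5 map to $\zeta(5)$ (the words $10000$ and, by duality, $11110$), to $\zeta(1,4),\zeta(2,3),\zeta(3,2)$, or to the duals of these three. So the weight-5 part, of dimension $d_5=2$, is spanned by $\zeta(5)$ and $Q$, which are therefore independent, and $E_1,E_2$ is a basis. In this basis $\zeta(5)=2E_1$, $\zeta(1,4)=3E_1-E_2$, $\zeta(2,3)=-8E_1+3E_2$, $\zeta(3,2)=7E_1-2E_2$: the halves have disappeared, as the integral part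 of Theorem A requires.

For general $(u,v)$, with $\zeta(5)=2E_1$ and $Q=E_1+E_2$,
$$\Pi(z_2\prec z_3)=\tfrac u2\zeta(5)+v(3\zeta(5)-Q)=(u+5v)E_1-vE_2,$$
$$\Pi(z_3\prec z_2)=(u+v)Q-\Pi(z_2\prec z_3)=-4vE_1+(u+2v)E_2,$$
so
$$D_5=(u+5v)(u+2v)-4v^2=u^2+7uv+6v^2=(u+v)(u+6v).$$
At $u=6/5$, $v=-1/5$ these formulas give $\Pi(z_2\prec z_3)=\frac15Q$ and $\Pi(z_3\prec z_2)=\frac45Q$, which are dependent: the map is not an isomorphism although $u+v=1$. At $(u,v)=(1,-1)$ we have $|v|_2=|u|_2$ and $D_3=0$. This proves part 4 of Theorem B.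

## 4. The words $c_w$ are dual to monomials in $X_1,X_2$

Over any commutative ring $k$, the word $\varepsilon_1\cdots\varepsilon_r$ pairs with the monomial $e_{\eta_1}\cdots e_{\eta_s}$ of $k\langle e_0,e_1\rangle$ to $1$ if the two sequences agree and to $0$ otherwise. Under this pairing the shuffle product is dual to the coproduct $\Delta$ for which $e_0,e_1$ are primitive: $\langle x\sqcup y,g\rangle=\langle x\otimes y,\Delta g\rangle$. Define $X_j=\mathrm{ad}(e_0)^j(e_1)$ and $A_X$ over $k$ as before. For $j_i\ge0$ put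
$$c(j_1,\dots,j_k)=1\,\big(0^{j_1}\sqcup c(j_2,\dots,j_k)\big),\qquad c(\,)=\emptyset .$$
Because $z_2=10$ and $z_3=100$ when $(u,v)=(1,0)$, we have $c_w=c(i_1-1,\dots,i_k-1)$ for $w=i_1\cdots i_k$.

**Lemma 2.** $\langle c(j_1,\dots,j_k),X_{l_1}\cdots X_{l_m}\rangle=(-1)^{j_1+\dots+j_k}\delta_{(j),(l)}$. In particular $A_X$ is free on the $X_j$.

For example $c(1)=10$ and $X_1=e_0e_1-e_1e_0$ pair to $-1$.

*Proof.* Induction on $k$. The element $c(j_1,\dots,j_k)$ has $k$ letters $1$ in each word, and $X_{l_1}\cdots X_{l_m}$ has degree $m$ in $e_1$; so if $k=0$ or $m=0$ the claim is clear. Let $k,m\ge1$, $h=X_{l_2}\cdots X_{l_m}$, $c'=c(j_2,\dots,j_k)$. From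
$$X_l=\sum_i(-1)^i\binom li e_0^{l-i}e_1e_0^i$$
the part of $X_{l_1}h$ beginning with $e_1$ is $(-1)^{l_1}e_1e_0^{l_1}h$. As all words of $c(j_1,\dots,j_k)$ begin with $1$, the pairing equals
$$(-1)^{l_1}\langle0^{j_1}\sqcup c',\,e_0^{l_1}h\rangle=(-1)^{l_1}\langle0^{j_1}\otimes c',\,\Delta(e_0)^{l_1}\Delta(h)\rangle .$$
Expand $\Delta(e_0)^{l_1}=\sum_s\binom{l_1}se_0^{l_1-s}\otimes e_0^s$. Since $c'$ is empty or a combination of words beginning with $1$, it pairs to $0$ with every $e_0^sh''$, $s>0$. So only $e_0^{l_1}\otimes1$ survives. The $X_l$ are primitive, so $\Delta(h)$ is the sum over subsets of the factors of (product over the subset) $\otimes$ (product over the complement), and the first tensor factor is $e_0^{l_1}h'$ with $h'$ a product of some of the $X_l$. Each $X_l$ has degree 1 in $e_1$, so pairing with $0^{j_1}$ forces $h'=1$ and then $l_1=j_1$. What remains is $(-1)^{j_1}\delta_{j_1l_1}\langle c',h\rangle$, and induction applies. Finally, distinct monomials in the $X_j$ have a dual family up to sign, so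 they are linearly independent. $\square$

**Corollary 3.** For $|w|=|w'|$, $\langle c_{w'},\ell_w\rangle=\delta_{w,w'}$ in $\mathbb F_2$. In particular, for each $n$ the $\ell_w$ with $|w|=n$ are linearly independent.

*Proof.* $c_{w'}=c(j_1,\dots,j_k)$ has all $j_i\in\{1,2\}$, so by Lemma 2 it pairs to $0$ with every monomial containing $X_0$, that is, with $\mathfrak K$. By Lemma 1 it pairs with $\ell_w$ as it does with $X_{i_1-1}\cdots X_{i_k-1}$, which is $\delta_{w,w'}$ by Lemma 2, signs being invisible modulo 2. $\square$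

## 5. Linear forms that kill the motivic relations

To prove Theorem A we need injectivity of $\Pi$ on the weight-$n$ part of $C_{1,0}$, since the dimensions agree. So we want linear forms on $T_n$ that vanish on motivic relations and are unimodular on the $c_w$. By Corollary 3, forms reducing to the $\ell_w$ modulo 2 would do. This section recalls where linear forms killing all motivic relations come from.

**Paths.** Base points are the tangential base points $\vec0$ (parameter $t$) and $\vec1$ (parameter $1-t$), and $p$ is the straight path from $\vec 0$ to $\vec1$. In $\alpha\beta$ one travels $\alpha$ first, so $\int_{\alpha\beta}w=\sum_{w=w'w''}\int_\alpha w'\int_\beta w''$. Let $F^{top}$ be the fundamental group of $\mathbb P^1(\mathbb C)\smallsetminus\{0,1,\infty\}$ at $\vec0$. It is free on $x$, the positive loop around $0$, and $y=p\,y_1p^{-1}$, where $y_1$ is the positive loop around $1$ at $\vec1$. Let $F$ be its pro-2 completion. Putting $x=1+X$, $y=1+Y$ identifies $\mathbb Z_2[[F]]$ with $\mathbb Z_2\langle\langle X,Y\rangle\rangle$.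 Let $I=(X,Y)$ be the augmentation ideal, the same letter being used over other coefficient rings. Then $\mathbb Q_2\otimes\mathbb Q[F^{top}]/I^{n+1}=\mathbb Q_2\otimes_{\mathbb Z_2}\mathbb Z_2[[F]]/I^{n+1}$, both being the truncated free algebra. "Weight" is degree in $X,Y$, or in $e_0,e_1$.

**Input 1** (Deligne–Goncharov, *Groupes fondamentaux motiviques de Tate mixte*, 2005; Deligne, *Le groupe fondamental de la droite projective moins trois points*, 1989). In the Tannakian category $MT(\mathbb Z)$ there is for each $n$ an object $V$, dual to the part of length $\le n$ of $\mathcal O(\pi_1^{mot}(\vec0,\vec1))$, with the following properties.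

* $V_B=(\mathbb Q[F^{top}]/I^{n+1})\,p$ and $V_{dR}=\mathbb Q\langle e_0,e_1\rangle/(\deg>n)=(T_{\le n})^\vee$. The comparison $comp:V_B\otimes\mathbb C\cong V_{dR}\otimes\mathbb C$ is $q\mapsto\sum_w(\int_qw)\,e_w$, with regularized integrals.
* $W_{-2k}V_B=I^kp$, and $W_{-2k}V_{dR}$ is the part of degree $\ge k$. The group $G_{dR}=U_{dR}\rtimes\mathbb G_m$ acts on $V_{dR}$. The $G_{dR}$-stable subspaces of $V_{dR}$ correspond to subobjects $V'\subset V$, compatibly with $comp$, and the weight filtration of $V'$ is induced by that of $V$.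
* The étale realization is $V_{et}=V_B\otimes\mathbb Q_2=\mathbb Q_2\otimes(\mathbb Z_2[[F]]/I^{n+1})\,p$, with the action of $G_{\mathbb Q}=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ induced by the natural action on the profinite étale path torsor from $\vec0$ to $\vec1$ and its pro-2 quotient. For a subobject $V'$, the subspace $V'_B\otimes\mathbb Q_2$ is its étale realization, hence is $G_{\mathbb Q}$-stable.

**Input 2** (Brown, *Mixed Tate motives over $\mathbb Z$*, 2012). $\mathsf A_{\mathsf{MZV}}=T/J$, where $J$ is a graded ideal, stable under $G_{dR}$ and contained in the kernel of $w\mapsto\int_pw$. The map $\Pi$ is the restriction of $T\to T/J$ to $\mathsf A_{1,0}$, and $\dim(T/J)_k=d_k$.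

We draw three consequences. Fix $n$ and $V$. First, $\int_xdt/t=2\pi i$ and $\int_ydt/(1-t)=-2\pi i$, and $comp$ is multiplicative for composition of paths, so on $W_{-2n}V_B=I^np/I^{n+1}p\cong\mathbb Q\langle X,Y\rangle_n$
$$comp(fp)=(2\pi i)^n\tau(f),\qquad \tau\text{ the algebra map }X\mapsto e_0,\ Y\mapsto-e_1. \tag{2}$$

Second, let $J_{\le n}=J\cap T_{\le n}=\bigoplus_{k\le n}J_k$ and let $S=(J_{\le n})^\perp\subset V_{dR}$. Both $J$ and $T_{\le n}$ are $G_{dR}$-stable, so $S$ is $G_{dR}$-stable, and $S=V'_{dR}$ for a subobject $V'\subset V$. As $J$ is graded, so is $S$, and $\dim S_k=\dim(T/J)_k=d_k$. An element of $S_n$ is exactly a linear form on $T_n$ that kills $J_n$. Since $\int_p$ kills $J$, $comp(p)\in S\otimes\mathbb C=comp(V_B'\otimes\mathbb C)$, and therefore $p\in V_B'$.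

Third,
$$\dim(V'_B\cap I^kp)=\dim W_{-2k}V'=\sum_{j=k}^nd_j,\qquad\tau(V_B'\cap I^np)=S_n, \tag{3}$$
where in the second equality we write $\tau(fp)=\tau(f)$. The first equality computes $W_{-2k}V'$ in the Betti and in the de Rham realization. For the second, if $fp\in V_B'\cap I^np$ then $(2\pi i)^n\tau(f)\in S\otimes\mathbb C$ by (2), so $\tau(f)\in S_n$, since $\tau(f)$ is rational of degree $n$. As $\tau$ is injective and both sides have dimension $d_n$, equality holds.

An example shows the pattern. For $n=2$: since $d_1=0$, $J$ contains the letters $0$ and $1$, hence $0\sqcup0=2\cdot00$, $1\sqcup1=2\cdot11$ and $0\sqcup1=01+10$. As $d_2=1$, these span $J_2$. So $S$ is spanned by $1$ and $[e_0,e_1]$, and by (3) $V'_B$ is spanned by $p$ and $[X,Y]p$.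

**The Galois action on $p$.** Let $\chi:G_{\mathbb Q}\to\mathbb Z_2^\times$ be the 2-adic cyclotomic character. Then $\sigma(x)=x^{\chi(\sigma)}$ and $\sigma(y_1)=y_1^{\chi(\sigma)}$. Put $f_\sigma:=\sigma(p)p^{-1}\in F$. It follows that
$$\sigma(y)=\sigma(p)\,y_1^{\chi(\sigma)}\,\sigma(p)^{-1}=f_\sigma y^{\chi(\sigma)}f_\sigma^{-1},\qquad \sigma(gp)=T_\sigma(g)\,p,\quad T_\sigma(g)=\sigma(g)f_\sigma\quad(g\in\mathbb Z_2[[F]]). \tag{4}$$
The operator $T_\sigma$ is $\mathbb Z_2$-linear and preserves each $I^m$. Since $p\in V_B'$ and $V_B'\otimes\mathbb Q_2$ is Galois-stable, applying operators $T_\sigma$ to $1$ (that is, to $p$) produces elements of $V_B'\otimes\mathbb Q_2$. Its part in $I^n$ gives, via $\tau$, linear forms killing $J_n$.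

**A first attempt, and where it stops.** A natural plan is to choose $\sigma$'s, apply products of $T_\sigma-1$ to $1$, and take leading terms: hopefully $k$ factors land in a deep power of $I$. Over $\mathbb Z_2$ this fails at once. Suppose $\chi(\sigma)^2\ne1$ and $f_\sigma\equiv1+c[X,Y]\bmod I^3$ with $c\neq0$. Then $g=(T_\sigma-1)(1)=f_\sigma-1$ is in $I^2$. Apply $T_\sigma-1$ again: the weight-2 part of $\sigma(g)$ is $\chi(\sigma)^2c[X,Y]$, and multiplication by $f_\sigma\in1+I^2$ does not change it, so $(T_\sigma-1)^2(1)$ has weight-2 part $(\chi(\sigma)^2-1)c[X,Y]\ne0$. It has not moved deeper into the filtration. If $\chi(\sigma)\equiv1\bmod4$, however, $\chi(\sigma)^2-1$ is even, and *modulo 2* this weight-2 part is gone.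

Working modulo 2 raises a second difficulty. A 2-adic lattice vector can lie in $I^n$ modulo 2 without being congruent to a lattice vector in $I^n$. For example, in $\mathbb Z_2e\oplus\mathbb Z_2f$ with subspace $\mathbb Z_2f$ in the role of $I^n$, the lattice $L=\mathbb Z_2(f+2e)$ has $L\cap\mathbb Z_2f=0$, although $L$ reduces modulo 2 onto $\mathbb F_2f$. So a leading term found modulo 2 need not come from an element of $V'_B\cap I^n$, and only such elements give forms killing $J_n$. What removes this difficulty is the dimension formula (3), used as a count: we shall have as many independent elements modulo 2 as (3) allows. That is the step in Section 8. Before it, we need two $\sigma$'s whose leading terms modulo 2 are the operators of Section 1.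

## 6. Two coefficients of $f_\sigma$ modulo 2

We use the concrete description of the action (Deligne 1989, §15). Étale paths transport germs of algebraic functions unramified outside $0,1,\infty$. A germ at $\vec0$ is a Puiseux series in $t$ over $\overline{\mathbb Q}$, a germ at $\vec1$ a Puiseux series in $1-t$. The element $\sigma$ acts on germs through coefficients, and transport along $\sigma(p)$ is $\sigma\circ(\text{transport along }p)\circ\sigma^{-1}$. For example, $t^{1/2}$ at $\vec0$ is transported along $p$ to $(1-(1-t))^{1/2}=1-\frac12(1-t)-\cdots$ at $\vec1$. Write $h\cdot g$ for the transport of $h$ along $g$, so $h\cdot(gg')=(h\cdot g)\cdot g'$.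

**Lemma 4.** Let $\sigma\in G_{\mathbb Q}$.

(i) $f_\sigma\in\overline{[F,F]}$.

(ii) The coefficient of $XY$ in $f_\sigma$ is odd if and only if $\sigma(\sqrt2)=-\sqrt2$.

(iii) If $\sigma$ fixes all 2-power roots of unity, the coefficient of $X^2Y$ in $f_\sigma$ is odd if and only if $\sigma(2^{1/4})=-2^{1/4}$.

*Proof.* **Step 1: part (i).** The purpose is to show that both exponents of $f_\sigma$ in $F^{ab}=\mathbb Z_2^2$ vanish. Let $N=2^k$. Transport along $p$ sends the germ $t^{1/N}$ to the power series $(1-(1-t))^{1/N}$ in $1-t$, and sends the power series $(1-t)^{1/N}$ with constant term $1$ at $\vec0$ to the germ $(1-t)^{1/N}$ at $\vec1$. All coefficients are rational, so $\sigma(p)$ transports these germs as $p$ does, and $f_\sigma=\sigma(p)p^{-1}$ fixes both. Now $x$ multiplies the first germ by $e^{2\pi i/N}$ and fixes the second; $y$ fixes the first and multiplies the second by $e^{2\pi i/N}$. So the $x$- and $y$-exponents of $f_\sigma$ are $0$ modulo $N$, for every $N=2^k$. They vanish, and $f_\sigma\in\overline{[F,F]}$.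

**Step 2: functions that see the coefficients of $X^kY$.** The aim is to read these coefficients modulo 2 from monodromy. Let $N\in\{2,4\}$, $\zeta=e^{2\pi i/N}$, $s=t^{1/N}$. For $i\in\mathbb Z/N$ let $R_i=\sqrt{1-\zeta^is}$ be the germ at $\vec0$ with constant term $1$. It is unramified outside $0,1,\infty$, as $1-\zeta^is=0$ forces $t=1$. We have $s\cdot x=\zeta s$, hence $R_i\cdot x=R_{i+1}$; and $s\cdot y=s$. At $\vec1$, after transport along $p$, $1-s$ has a simple zero, so $R_0\cdot y=-R_0$, while for $i\neq0$ the value $1-\zeta^i$ is non-zero and $R_i\cdot y=R_i$. The permutations of $\{\pm R_i\}$ so obtained lie in the 2-group $(\mathbb Z/2)^N\rtimes\mathbb Z/N$, so transport of these germs factors through the pro-2 group $F$ and is continuous on it. For $g\in F$ let $\deg g\in\mathbb Z_2$ be its $x$-exponent. Then $R_i\cdot g=(-1)^{n_i(g)}R_{i+\deg g}$ with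
$$n_i(gg')=n_i(g)+n_{i+\deg g}(g'),\qquad n_i(x)=0,\qquad n_i(y)=\delta_{i,0}\qquad\text{in }\mathbb Z/2. \tag{5}$$

**Step 3: comparing two cocycles.** The aim is to express the coefficients through the $n_i$. Let $q_k(g)\in\mathbb F_2$ be the coefficient modulo 2 of $X^kY$ in $g$, and $d(g)=\sum_kq_k(g)X^k\in\mathbb F_2[[X]]$. A monomial $X^kY$ in $gg'$ arises either as $X^kY\cdot1$ or as $X^i\cdot X^{k-i}Y$. As $g'$ has constant term $1$ and $g|_{Y=0}=(1+X)^{\deg g}$,
$$d(gg')=d(g)+(1+X)^{\deg g}d(g'),\qquad d(x)=0,\quad d(y)=1.$$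
On the other side put
$$d'(g)=\sum_{j\in\mathbb Z/N}n_{-j}(g)(1+X)^j\in\mathbb F_2[X]/(X^N),$$
which makes sense because $(1+X)^N=1+X^N$ over $\mathbb F_2$. By (5),
$$d'(gg')=d'(g)+\sum_jn_{-j+\deg g}(g')(1+X)^j=d'(g)+(1+X)^{\deg g}d'(g'),$$
after substituting $j\mapsto j+\deg g$ in the sum. Also $d'(x)=0$ and $d'(y)=1$. A function with this cocycle rule is determined on the group generated by $x,y$ by its values on $x$ and $y$ (the rule gives $0$ at $1$, hence also the values at inverses). So $d\equiv d'\bmod X^N$ on a dense subgroup, and by continuity on $F$.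

**Step 4: computing $n_i(f_\sigma)$.** Let $\sigma$ fix $\zeta$ and let $i\ne0$. The coefficients of $R_i$ as a series in $s$ lie in $\mathbb Q(\zeta)$, so $\sigma^{-1}(R_i)=R_i$. For $s\in[0,1]$ the number $1-\zeta^is$ has positive real part, so
$$R_i\cdot p=\sqrt{(1-\zeta^i)+\zeta^i(1-s)}=r_i\cdot(\text{power series in }1-t\text{ over }\mathbb Q(\zeta)),$$
with $r_i=\sqrt{1-\zeta^i}$ the principal root. Hence
$$R_i\cdot\sigma(p)=\sigma\big(\sigma^{-1}(R_i)\cdot p\big)=\sigma(R_i\cdot p)=\frac{\sigma(r_i)}{r_i}\,R_i\cdot p .$$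
By (i), $\deg f_\sigma=0$, so this says $(-1)^{n_i(f_\sigma)}=\sigma(r_i)/r_i$.

**Step 5: parts (ii) and (iii).** For (ii) take $N=2$; every $\sigma$ fixes $\zeta=-1$. The coefficient of $X$ in $d'=n_0+n_{-1}(1+X)$ is $n_{-1}=n_1$, and $r_1=\sqrt2$. For (iii) take $N=4$. The coefficient of $X^2$ in $\sum_{j=0}^3n_{-j}(1+X)^j$ is $n_{-2}+3n_{-3}=n_2+n_1$ in $\mathbb F_2$. Here $r_2=\sqrt2\in\mathbb Q(\mu_8)$ is fixed by $\sigma$, so $n_2(f_\sigma)=0$. Also $r_1^2=1-i=\sqrt2\,\zeta_8^{-1}$, so $r_1=\pm2^{1/4}\zeta_{16}^{-1}$, and as $\sigma$ fixes $\zeta_{16}$, $\sigma(r_1)/r_1=\sigma(2^{1/4})/2^{1/4}$. This is $\pm1$ since $\sigma$ fixes $\sqrt2$. $\square$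

## 7. The elements $\sigma_2,\sigma_3$ and their leading terms

**Choice of $\sigma_2$.** The character $\chi$ is surjective onto $\mathbb Z_2^\times$, by irreducibility of the cyclotomic polynomials. Choose $\sigma_2\in G_{\mathbb Q}$ with $\chi(\sigma_2)\equiv5\bmod8$. Then $\sigma_2(\sqrt2)=\sigma_2(\zeta_8+\zeta_8^{-1})=\zeta_8^5+\zeta_8^{-5}=-\sqrt2$.

**Choice of $\sigma_3$.** Choose $\sigma_3\in G_{\mathbb Q}$ fixing $\mu_{2^\infty}$ with $\sigma_3(2^{1/4})=-2^{1/4}$. It exists: every subfield of the abelian extension $\mathbb Q(\mu_{2^\infty})/\mathbb Q$ is Galois over $\mathbb Q$, while $\mathbb Q(2^{1/4})$, a real field lacking the root $i\,2^{1/4}$ of the irreducible polynomial $z^4-2$, is not. So $2^{1/4}\notin\mathbb Q(\mu_{2^\infty})$; its square $\sqrt2$ is in that field, so its conjugate over it is $-2^{1/4}$.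

From now on identify $X=e_0$, $Y=e_1$ in $\mathcal R=\mathbb F_2\langle\langle X,Y\rangle\rangle$, so that $X_0=Y$, $X_1=[X,Y]$, and so on.

**Lemma 5.** In $\mathcal R$ we have $f_{\sigma_2}\equiv1+\psi_2\bmod I^3$ with $\psi_2=X_1$, and $f_{\sigma_3}\equiv1+\psi_3\bmod I^4$ with $\psi_3=X_2+\beta[X_0,X_1]$ for some $\beta\in\mathbb F_2$.

*Proof.* For $g=1+G$, $h=1+H$ we have $gh-hg=[G,H]$, so
$$ghg^{-1}h^{-1}=1+[G,H]\,g^{-1}h^{-1}. \tag{6}$$
By (6), commutators of elements of $F$ are $\equiv1+m[X,Y]\bmod I^3$ with $m\in\mathbb Z_2$, and hence so is every element of $\overline{[F,F]}$. So $f_{\sigma_2}\equiv1+c[X,Y]\bmod I^3$, where $c$ is its $XY$-coefficient, which is odd by Lemma 4(ii).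

For $\sigma_3$, write $f_{\sigma_3}=[x,y]^cg$ with $c\in\mathbb Z_2$ and $g\in\overline{\gamma_3F}$. This is possible because in $F/\overline{\gamma_3F}$ the commutator is bilinear with central values, so the commutators are powers $[x,y]^m$, $m\in\mathbb Z_2$, and these form a closed group. By (6) with $h\in\gamma_2F$, $h\equiv1+m[X,Y]\bmod I^3$, elements of $\gamma_3F$ are congruent modulo $I^4$ to $1$ plus a combination of $[X,[X,Y]]$ and $[Y,[X,Y]]$ over $\mathbb Z_2$, and the same holds for the closure:
$$g\equiv1+\alpha[X,[X,Y]]+\beta[Y,[X,Y]]\bmod I^4 .$$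
The $XY$-coefficient of $f_{\sigma_3}$ is $c$, and it is even by Lemma 4(ii), because $\sigma_3(\sqrt2)=\sqrt2$. Write $[x,y]=1+Z$ with $Z\in I^2$. Since $(1+Z)^2\equiv1+Z^2$ modulo 2 and $Z^2\in I^4$, we get $[x,y]^c\equiv1\bmod(2,I^4)$. So modulo 2 and $I^4$, $f_{\sigma_3}\equiv g$. In $[X,[X,Y]]=X^2Y-2XYX+YX^2$ the coefficient of $X^2Y$ is $1$, and $[Y,[X,Y]]=2YXY-Y^2X-XY^2$ does not contain $X^2Y$. So $\alpha$ is congruent modulo 2 to the $X^2Y$-coefficient of $f_{\sigma_3}$, which is odd by Lemma 4(iii). As $[X,[X,Y]]=X_2$ and $[Y,[X,Y]]=[X_0,X_1]$, the claim follows. $\square$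

This fixes the $\beta$ of Section 1. Now we identify the leading terms of $T_{\sigma_2}-1$ and $T_{\sigma_3}-1$ with the operators $B_\psi$.

**Lemma 6.** Let $k\in\{2,3\}$. If $g\in I^m\subset\mathcal R$ has weight-$m$ part $g_m$, then $T_{\sigma_k}(g)-g\in I^{m+k}$, with weight-$(m+k)$ part $B_{\psi_k}(g_m)$.

*Proof.* Write $\sigma=\sigma_k$, $\psi=\psi_k$. The first point is that $\sigma(X)\equiv X$ to the required precision. Modulo 2, $\sigma(X)=(1+X)^{\chi(\sigma)}-1$. For $\sigma_3$ this is $X$, as $\chi(\sigma_3)=1$. For $\sigma_2$, $\chi(\sigma_2)\equiv1\bmod4$, and $(1+X)^{\chi(\sigma_2)}=(1+X)(1+X^4)^{(\chi(\sigma_2)-1)/4}$, so $\sigma_2(X)\equiv X\bmod I^4$. In both cases $\sigma(X)\equiv X\bmod I^{k+2}$, and likewise $(1+Y)^{\chi(\sigma)}-1\equiv Y\bmod I^{k+2}$.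

By Lemma 5, $f_\sigma\equiv1+\psi$ and $f_\sigma^{-1}\equiv1-\psi\bmod I^{k+1}$, so with (4)
$$\sigma(Y)=f_\sigma\big((1+Y)^{\chi(\sigma)}-1\big)f_\sigma^{-1}\equiv Y+[\psi,Y]\bmod I^{k+2}.$$
Thus on letters $\sigma$ is the identity plus $D_\psi$ up to $I^{k+2}$. As $\sigma$ is a continuous ring endomorphism, a monomial of degree $r$ goes to itself plus its image under $D_\psi$, up to $I^{r+k+1}$; and $D_\psi$ of a monomial of degree $r>m$ is in $I^{m+k+1}$. So $\sigma(g)\equiv g+D_\psi(g_m)\bmod I^{m+k+1}$. Multiplying on the right by $f_\sigma\equiv1+\psi\bmod I^{k+1}$,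
$$T_\sigma(g)\equiv g+D_\psi(g_m)+g_m\psi\bmod I^{m+k+1}. \qquad\square$$

For $w=i_1\cdots i_k$ put
$$\theta_w=(T_{\sigma_{i_1}}-1)\cdots(T_{\sigma_{i_k}}-1)(1)\in\mathbb Z_2\langle\langle X,Y\rangle\rangle .$$
Applying Lemma 6 $k$ times, starting from $1$: modulo 2, $\theta_w\in I^{|w|}$, with weight-$|w|$ part exactly $\ell_w$.

## 8. The lattice count and the proof of Theorem A

Keep $n$, $V$, $V'$, $S$ from Section 5, and drop $p$ from the notation. Let
$$\mathcal O=\mathbb Z_2\langle\langle X,Y\rangle\rangle/I^{n+1},\qquad L=\mathcal O\cap(V_B'\otimes\mathbb Q_2).$$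
A submodule $M\subset\mathcal O$ is *saturated* if $2z\in M$, $z\in\mathcal O$ imply $z\in M$; then $M\cap2\mathcal O=2M$, and the image of $M$ in $\mathcal O/2$ has dimension equal to the rank of $M$. (In $\mathbb Z_2e\oplus\mathbb Z_2f$, the module $\mathbb Z_2(f+2e)$ is saturated, $\mathbb Z_2\cdot2e$ is not.) Bars denote images in $\overline{\mathcal O}=\mathcal O/2$.

**Step 1: the $\overline\theta_w$ form a basis of $\overline L$.** The purpose is to fill $L$ modulo 2 by explicit elements. $L$ is the intersection of $\mathcal O$ with a $\mathbb Q_2$-subspace, so it is saturated; so is $L\cap I^n$. By (3), tensored with $\mathbb Q_2$,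
$$\dim\overline L=\sum_{k\le n}d_k,\qquad\dim\overline{L\cap I^n}=d_n . \tag{7}$$
$L$ contains $1$, because $p\in V_B'$. It is stable under every $T_\sigma$, because $\mathcal O$ and $V_B'\otimes\mathbb Q_2$ are. So $\theta_w\in L$ for all $w$. For $|w|\le n$ the element $\overline\theta_w$ has leading term $\ell_w$ in weight $|w|$, and for each fixed weight these are linearly independent by Corollary 3. Hence the $\overline\theta_w$, $|w|\le n$, are independent: in a non-trivial relation, the part of lowest weight would be a non-trivial relation among the $\ell_w$ of that weight. Their number is $\sum_{k\le n}d_k$, so they are a basis of $\overline L$.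

**Step 2: elements of $L\cap I^n$ congruent to the $\ell_w$.** This is the point that the example in Section 5 warned about. An element $\sum_w\lambda_w\overline\theta_w$ of $\overline L$, $\lambda_w\in\mathbb F_2$, lies in $\overline I^{\,n}$ if and only if $\lambda_w=0$ for all $|w|<n$: otherwise, with $m<n$ the smallest weight where some $\lambda_w\ne0$, its weight-$m$ part $\sum_{|w|=m}\lambda_w\ell_w$ is non-zero. So $\overline L\cap\overline I^{\,n}$ has basis $\{\overline\theta_w\}_{|w|=n}$ and dimension $d_n$. In general we only know $\overline{L\cap I^n}\subset\overline L\cap\overline I^{\,n}$; but by (7) both have dimension $d_n$, so they are equal. For $|w|=n$ we have $\overline\theta_w=\ell_w$ in $\overline{\mathcal O}$, since weights above $n$ are cut off. Therefore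
$$\text{for every }w\text{ with }|w|=n\text{ there is }v_w\in L\cap I^n\subset\mathbb Z_2\langle X,Y\rangle_n\text{ with }v_w\equiv\ell_w\bmod2. \tag{8}$$

**Step 3: a unimodular matrix.** The aim is to detect the $c_w$. By (3), $\tau(v_w)\in S_n\otimes\mathbb Q_2$, so $J_n$ kills $\tau(v_w)$. The matrix
$$P=\big(\langle c_{w'},\tau(v_w)\rangle\big)_{|w|=|w'|=n}$$
has entries in $\mathbb Z_2$. Modulo 2 the signs in $\tau$ disappear, so $P$ reduces to $(\langle c_{w'},\ell_w\rangle)$, the identity matrix by Corollary 3. Hence $P\in GL_{d_n}(\mathbb Z_2)$.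

In weight 2, for instance, $v_2=c[X,Y]$ with $c$ the odd coefficient of Lemma 4(ii), $\tau(v_2)=-c[e_0,e_1]$, and $P=\langle10,-c(e_0e_1-e_1e_0)\rangle=c$.

**Step 4: bijectivity.** If $R=\sum_{|w'|=n}r_{w'}c_{w'}$, $r_{w'}\in\mathbb Q$, has $\Pi(R)=0$, then $R\in J_n$ is killed by all $\tau(v_w)$; since $P$ is invertible, all $r_{w'}$ vanish. So $\Pi$ is injective on $(C_{1,0})_n$. Both sides have dimension $d_n$, so $\Pi$ is bijective in weight $n$, for every $n$.

**Step 5: the integral statement.** The aim is to see that the coordinates of each $\Pi(W)$ have odd denominators. Let $W$ be a word of weight $n$ in $\mathsf A_{1,0}$ and write $\Pi(W)=\sum q_{w'}\Pi(c_{w'})$ with $q_{w'}\in\mathbb Q$. Then $W-\sum q_{w'}c_{w'}\in J_n$, so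
$$\langle W,\tau(v_w)\rangle=\sum_{w'}q_{w'}\langle c_{w'},\tau(v_w)\rangle\qquad\text{for all }|w|=n .$$
The left side is in $\mathbb Z_2$ and $P\in GL_{d_n}(\mathbb Z_2)$, so $q_{w'}\in\mathbb Z_2\cap\mathbb Q=\mathbb Z_{(2)}$. Conversely each $c_{w'}$ is an integral combination of words of $\mathsf A_{1,0}$, so $\Pi(c_{w'})\in\mathcal Z_n$. Thus $\{\Pi(c_{w'})\}_{|w'|=n}$ is a $\mathbb Z_{(2)}$-basis of $\mathcal Z_n$, and Theorem A is proved. $\blacksquare$

## 9. The determinant $D_n(u,v)$ and the proof of Theorem B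

**Part 1 and the conjecture.** The aim is to deform from $(1,0)$ to general $(u,v)$. The product $\prec$ is bilinear and defined over $\mathbb Z$, and $z_3$ is linear in $(u,v)$. So $c_w^{u,v}$ is a combination of words of $\mathsf A_{1,0}$ with coefficients homogeneous in $\mathbb Z[u,v]$ of degree $b(w)$, and $c_w^{u,0}=u^{b(w)}c_w$. By Theorem A,
$$\Pi(c_w^{u,v})=\sum_{w'}M_{ww'}(u,v)\,\Pi(c_{w'}),$$
with $M_{ww'}\in\mathbb Z_{(2)}[u,v]$ homogeneous of degree $b(w)$ and $M(u,0)=\mathrm{diag}(u^{b(w)})$. So $D_n=\det M\in\mathbb Z_{(2)}[u,v]$ is homogeneous of degree $B_n$, and $D_n(u,0)=u^{B_n}$. In particular $D_n(u,1-u)$ equals $D_n(1,0)=1$ at $u=1$, so it is a non-zero polynomial.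

Where $D_n(u,v)\neq0$ the $d_n$ elements $\Pi(c^{u,v}_w)$ are a basis of the target, and since the $c_w^{u,v}$ span the weight-$n$ part of $C_{u,v}$, $\Pi$ is bijective there in weight $n$; where $D_n(u,v)=0$ it is not surjective. So $\Pi$ is bijective over $\mathbb Q(u)$ in each weight for $v=1-u$, and for each $n$ only finitely many $u$ fail in weight $n$. As $\Pi$ is a morphism of commutative algebras, it is generically an isomorphism of commutative algebras. This proves the conjecture.

**Part 2.** The aim is to find $(u,v)$ that work in all weights at once. An absolute value extending $|\cdot|_2$ is bounded by $1$ on the integers, hence non-archimedean, and it is at most $1$ on $\mathbb Z_{(2)}$. If $|v|<|u|$, then $u\ne0$ and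
$$D_n(u,v)=u^{B_n}\Big(1+\sum_{j\ge1}\delta_j(v/u)^j\Big),\qquad\delta_j\in\mathbb Z_{(2)} .$$
The sum over $j\ge1$ has absolute value less than $1$, so $|D_n(u,v)|=|u|^{B_n}\ne0$ for all $n$, and $\Pi_K$ is an isomorphism. If $u$ is rational with odd numerator and denominator, then $|u|_2=1$, and $1-u$ has even numerator and odd denominator, so $|1-u|_2<1$.

**Part 3.** The aim is to decide when the lattices match. For $u,v\in\mathbb Z_{(2)}$ the matrix $M(u,v)$ has entries in $\mathbb Z_{(2)}$, and by Theorem A the $\Pi(c_{w'})$ are a basis of $\mathcal Z_n$. If $D_n(u,v)$ is a unit of $\mathbb Z_{(2)}$, the $\Pi(c_w^{u,v})$ are also a basis of $\mathcal Z_n$, so the $c_w^{u,v}$ are independent and their span maps isomorphically onto $\mathcal Z_n$. If conversely their span maps onto $\mathcal Z_n$, then $d_n$ elements generate a free module of rank $d_n$, and $D_n(u,v)$ is a unit. So the isomorphism onto $\bigoplus_n\mathcal Z_n$ holds if and only if every $D_n(u,v)$ is a unit of $\mathbb Z_{(2)}$.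

If $u$ is odd and $v$ even, then by part 1 $D_n(u,v)\equiv u^{B_n}\equiv1\bmod2$ for all $n$. Conversely, if $D_3=u+v$ and $D_5=(u+v)(u+6v)$ are units, then $u+v$ and $u+6v$ are odd; the second says that $u$ is odd, and then the first says that $v$ is even.

**Part 4** was proved in Section 3, where the basis $\Pi(c_w)$ in weights 3 and 5 was used to compute $D_3$ and $D_5$. $\blacksquare$
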